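# Deforming one Anosov flow into another along an orbit equivalence

Throughout, $M$ is a closed oriented $3$-manifold, not necessarily connected, and "smooth" means $C^\infty$. The letter $C$ denotes a constant that may change from line to line.

## Theorems A and B: orbit equivalence and paths of Anosov fields

**Theorem A.** Let $X_0,X_1$ be smooth Anosov vector fields on a closed oriented $3$-manifold $M$ and let $h$ be an orbit equivalence from $X_0$ to $X_1$. For every $\varepsilon_0>0$ there are a $C^\infty$ diffeomorphism $\tilde h$ with $d_{C^0}(\tilde h,h)<\varepsilon_0$ and a path of $C^1$ Anosov vector fields from $\tilde h_*X_0$ to $X_1$ which is continuous in the $C^1$ topology.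

Theorem A answers, with "yes", a question posed as open by Jonathan Bowden and Thomas Massoni in "Topological invariance of Liouville structures for taut foliations and Anosov flows", arXiv:2510.15325 (2025). With some further standard theorems one gets the following additions.

**Theorem B.**

1. The path in Theorem A can be chosen to consist of $C^\infty$ Anosov fields, smooth in $(t,p)\in[0,1]\times M$.
2. Theorem A holds for $X_0,X_1$ only $C^1$ (with $\tilde h$ still $C^\infty$).
3. Two $C^1$ Anosov fields lie in the same path component of the space $\mathcal A^1(M)$ of $C^1$ Anosov fields ($C^1$ topology) if and only if they are orbit equivalent through a homeomorphism isotopic to $\mathrm{id}_M$. Moreover $\pi_0(\mathcal A^1(M))/\mathrm{Diff}(M)$ is in natural bijection with the set of orbit equivalence classes of Anosov flows on $M$. The same holds for $\mathcal A^\infty(M)$.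

Let us unpack the words.

**Definition (Anosov).** A nonvanishing $C^1$ vector field $X$ on $M$ with flow $\Phi^t$ is Anosov if there is a continuous $D\Phi$-invariant splitting $TM=\mathbb RX\oplus E^s\oplus E^u$ into line bundles such that $E^s$ is uniformly exponentially contracted and $E^u$ uniformly exponentially expanded by the flow. We write $E^{ws}=\mathbb RX\oplus E^s$ and $E^{wu}=\mathbb RX\oplus E^u$ for the weak stable and weak unstable plane fields.

**Definition (orbit equivalence).** A homeomorphism $h:M\to M$ is an orbit equivalence from $X_0$ to $X_1$ if it maps the orbits of $\Phi_0$ onto the orbits of $\Phi_1$ and preserves the orientation of the orbits.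

So an orbit equivalence is a purely topological object, and it may change the speed. The theorem says that this topological object can be replaced, after an arbitrarily small $C^0$ change, by a smooth diffeomorphism $\tilde h$ which matches $X_0$ with $X_1$ up to a deformation through hyperbolic fields. The path $(Y_t)$ is continuous in the $C^1$ topology: both $Y_t$ and its first derivatives vary continuously. No transitivity is assumed, and $E^s,E^u$ need not be orientable.

## Suspensions, time changes, and an orbit equivalence without a derivative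

**A suspension, with forms.** Let $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$, with eigenvalues $\Lambda=\frac{3+\sqrt5}2$ and $\Lambda^{-1}$, and let
$$M_A=(\mathbb T^2\times\mathbb R)/\big((v,t+1)\sim(Av,t)\big),\qquad X=\partial_t .$$
Let $x,y$ be linear coordinates on $\mathbb R^2$ with $x\circ A=\Lambda x$, $y\circ A=\Lambda^{-1}y$. The forms $\alpha_u=\Lambda^t\,dx$ and $\alpha_s=\Lambda^{-t}\,dy$ descend to $M_A$: pulling back $\Lambda^tdx$ by $(v,t+1)\mapsto(Av,t)$ gives $\Lambda^t\cdot\Lambda\,dx=\Lambda^{t+1}dx$. We have $\ker\alpha_u=E^{ws}$, $\ker\alpha_s=E^{wu}$ and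
$$d\alpha_u=(\log\Lambda\,dt)\wedge\alpha_u,\qquad d\alpha_s=(-\log\Lambda\,dt)\wedge\alpha_s .$$
The sign of $(\log\Lambda\, dt)(X)$ shows the expansion, and the sign in the second equation shows the contraction. Note the convention: $\alpha_u$ measures the unstable direction, and its kernel is the weak *stable* plane. If $A$ is replaced by $-A$, then the same pullback gives $-\Lambda^{t+1}dx$, so $\alpha_u$ exists only up to sign. We shall have to live with **forms up to sign**: sections of $T^*M$ twisted by a flat $\pm1$ bundle of local transverse orientations. All our computations are local and do not see these signs.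

**A time change.** Let $X_1=\varphi X_0$ with $\varphi>0$ smooth, $h=\mathrm{id}$. The obvious path is $((1-\sigma)+\sigma\varphi)X_0$. If $\alpha_u$ satisfies $i_{X_0}d\alpha_u=r_u\alpha_u$ with $r_u>0$, as in the suspension, then $i_{\psi X_0}d\alpha_u=\psi r_u\alpha_u$ for every function $\psi>0$, and similarly for $\alpha_s$; so expansion and contraction survive. (Lemma 5 below makes this into a proof.) The same settles the case where $h$ is a smooth diffeomorphism, since then $h_*X_0=\varphi X_1$ with $\varphi>0$.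

**A closed orbit that forbids $C^1$.** Usually $h$ is not $C^1$. For small $\varepsilon>0$ the map $f_\varepsilon(v)=Av+\frac{\varepsilon}{2\pi}(\sin2\pi v_1,0)$ of $\mathbb T^2$ is a $C^1$-small perturbation of $A$, hence an Anosov diffeomorphism conjugate to $A$ by a homeomorphism close to $\mathrm{id}$, which fixes $0$. At the fixed point, $Df_\varepsilon(0)=\begin{pmatrix}2+\varepsilon&1\\1&1\end{pmatrix}$ has the unstable eigenvalue $\frac12\big(3+\varepsilon+\sqrt{5+2\varepsilon+\varepsilon^2}\big)>\Lambda$. A conjugacy that is a $C^1$ diffeomorphism would conjugate $A$ to $Df_\varepsilon(0)$, which is impossible.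

The one-dimensional model is an increasing homeomorphism $f$ of $\mathbb R$ with $f(\Lambda x)=\Lambda'f(x)$, for example
$$f(x)=\operatorname{sgn}(x)|x|^\gamma,\qquad\gamma=\frac{\log\Lambda'}{\log\Lambda}.$$
Let $\rho$ be an even bump with integral $1$ and $\rho_\delta(w)=\delta^{-1}\rho(w/\delta)$. Then $(f*\rho_\delta)(x)=\delta^\gamma(f*\rho)(x/\delta)$, so $(f*\rho_\delta)'(0)=c\,\delta^{\gamma-1}$ with $c>0$. As $\delta\to0$ this tends to $\infty$ if $\gamma<1$ and to $0$ if $\gamma>1$. So a smooth approximation $H$ of $h$ will have derivatives that are bounded neither above nor away from $0$ as it approaches $h$. Whatever we do must tolerate this.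

## Why one interpolates forms and not vector fields

A sensible first attempt: choose a smooth diffeomorphism $H$ close to $h$, adapted to the foliations as well as possible, and join $X_0$ to $(H^{-1})_*X_1$ by a straight line of vector fields. We test this in a flat box, where no expansion is present and we look only at the error terms.

Let $h(x,y,t)=(f(x),y,t)$ with $f(x)=\operatorname{sgn}(x)|x|^\gamma$, $\gamma\neq1$, and $X_0=X_1=\partial_t$. To build $H$ globally we shall have to patch local smoothings. So let $F_0=f*\rho_{2\delta}$, $F_1=f*\rho_\delta$, let $\chi(t)$ be a cut-off, and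
$$H(x,y,t)=\big((1-\chi(t))F_0(x)+\chi(t)F_1(x),\,y,\,t\big),\qquad P=(1-\chi)F_0'+\chi F_1' .$$
Then $(H^{-1})_*\partial_t=\partial_t+v\,\partial_x$ with $v=-\chi'(F_1-F_0)/P$. The straight line of fields is $Y_\sigma=\partial_t+\sigma v\,\partial_x$, and the rate at which it stretches $dx$ is
$$\sigma\,\partial_xv=-\sigma\chi'\,\frac{F_1'-F_0'}P+\sigma\chi'\,\frac{(F_1-F_0)\,\partial_xP}{P^2}.$$
At $x=0$ the second term vanishes ($F_0,F_1$ are odd) and the first is
$$-\sigma\chi'\,\frac{1-2^{\gamma-1}}{(1-\chi)2^{\gamma-1}+\chi},$$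
which does not depend on $\delta$. The tilt $v$ tends to $0$ with $\delta$, but its derivative does not. In a real flow this error is added to the expansion rate, and nothing makes it smaller than that rate. The attempt stops here: the rate of a straight line of fields contains second derivatives of $H$.

Now interpolate forms instead: $\beta=(1-\sigma)\,dx+\sigma\,d(x\circ H)$, and let $Y$ be the field spanning $\ker\beta\cap\ker dy$ with $dt(Y)=1$. At $\sigma=0$ and $\sigma=1$ this gives the same two endpoints. But $\beta$ is closed and $\beta(Y)=0$, so $L_Y\beta=i_Yd\beta=0$: there is no error at all. The reason is that $d(H^*\alpha)=H^*d\alpha$ involves only first derivatives of $H$. This is the mechanism of the proof. On $M$ the forms are not closed, and error terms of the type (tilt)$\times$(size of $DH$) remain. So we shall need $H$ to have tilts so small that their product with the possibly huge $|DH|$ is still small. Getting this is the second half of the lecture.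

## Weak foliations: regularity, charts, adapted forms

Let $X$ be a smooth Anosov field with flow $\Phi^t$.

**Fact 1.** $E^{ws}$ and $E^{wu}$ are $C^1$ plane fields.

This is standard (Hirsch–Pugh–Shub, *Invariant Manifolds*, LNM 583; Hasselblatt, ETDS 14 (1994)). Here is how it follows from the $C^1$ section theorem: *if $F$ is a smooth fibre-preserving self-map of a smooth disc bundle over $M$, covering a diffeomorphism $f$, with Lipschitz constant at most $k_p<1$ on the fibre over $p$ and $\sup_pk_p\|(D_pf)^{-1}\|<1$, then its unique continuous invariant section is $C^1$.* Let $N=TM/\mathbb RX$, $N^u=E^{wu}/\mathbb RX$, $N^s=E^{ws}/\mathbb RX$, let $f=\Phi^T$, and let $\lambda_s(p),\lambda_u(p)$ be the factors by which $D_pf$ acts on $N^s,N^u$. Choose smooth line bundles $\tilde N^u,\tilde N^s\subset N$ close to $N^u,N^s$. In the splitting $\tilde N^u\oplus\tilde N^s$ the map $Df$ has a matrix $\begin{pmatrix}a&b\\c&d\end{pmatrix}$, with $|a|,|d|$ close to $\lambda_u,\lambda_s$ and $b,c$ close to $0$. It sends the graph of $\ell:\tilde N^u\to\tilde N^s$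 to the graph of $(c+d\ell)/(a+b\ell)$. The derivative in $\ell$ is $(ad-bc)/(a+b\ell)^2$. For $T$ large, and then $\tilde N^u,\tilde N^s$ close enough to $N^u,N^s$, this smooth map preserves the unit disc bundle and has $k_p\le2\lambda_s(p)/\lambda_u(p)<1$. On $E^s$, $\mathbb RX$, $E^u$ the norm of $(D_pf)^{-1}$ is at most $C/\lambda_s(p)$, $C$, $C$, so $\|(D_pf)^{-1}\|\le C/\lambda_s(p)$ with $C$ independent of $T$. The product is at most $2C/\lambda_u(p)<1$ for $T$ large. The invariant section is $N^u$, so $E^{wu}$ is $C^1$. Reversing time gives $E^{ws}$.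

**Charts.** Around any point take smooth flow-box coordinates $(z,w,t)$ with $X=\partial_t$. By flow invariance $E^{ws}=\mathbb R\partial_t\oplus\ell^s$ and $E^{wu}=\mathbb R\partial_t\oplus\ell^u$ with $C^1$ line fields $\ell^s,\ell^u$ in the $(z,w)$-plane, independent of $t$. After a linear change of $(z,w)$ and shrinking, $dz\ne0$ on $\ell^u$ and $dw\neq0$ on $\ell^s$. A $C^1$ line field in the plane has local $C^1$ first integrals with nonzero differential. So there are $C^1$ functions $x,y$ of $(z,w)$ with
$$\ker dx=E^{ws},\qquad\ker dy=E^{wu}.$$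
Then $(x,y,t)$ is a $C^1$ chart in which $X=\partial_t$, and $t$ is smooth. We restrict it to the preimage of a box (a product of intervals). The sets $\{x=\text{const}\}$ and $\{y=\text{const}\}$ are plaques of the *weak foliations* $\mathcal F^s$, $\mathcal F^u$ tangent to $E^{ws},E^{wu}$. A leaf meets a chart in countably many plaques and an orbit meets it in countably many arcs, because a leaf and a line are second countable.

We keep the smooth function $z$ as a companion of $x$. On a plaque $\{y=\text{const}\}$, a box in $(x,t)$, we have $Xz=0$ and $dz\ne0$ on $E^{wu}/\mathbb RX$; so there $z$ is a $C^1$ function of $x$ with nonvanishing derivative. Changing the sign of $z$, we may assume it is increasing.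

*The leaves of $\mathcal F^s$ are the sets $\bigcup_t\Phi^tW^{ss}(p)$*, where $W^{ss}$ denotes strong stable manifolds. Indeed $W^{ss}(p)$ is tangent to $E^s\subset E^{ws}$, so it lies in a leaf. It is transverse to $X$ in that leaf, so its flow saturation is open in the leaf. Two such sets are equal or disjoint, and leaves are connected.

**Lemma 2 (adapted forms).** There are $C^1$ forms $\alpha_u,\alpha_s$ (up to sign) with $\ker\alpha_u=E^{ws}$, $\ker\alpha_s=E^{wu}$, and continuous genuine $1$-forms $\eta_u,\eta_s$ with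
$$d\alpha_u=\eta_u\wedge\alpha_u,\quad d\alpha_s=\eta_s\wedge\alpha_s,\qquad\eta_u(X)=r_u>0,\quad\eta_s(X)=r_s<0.\tag{1}$$

*Proof.* **Step 1: a form that expands on average.** Let $\alpha'$ be the form of unit norm with kernel $E^{ws}$; it is $C^1$. Since $\Phi^{t*}\alpha'$ is proportional to $\alpha'$, we have $i_Xd\alpha'=L_X\alpha'=r'\alpha'$ with $r'$ continuous, and $\Phi^{t*}\alpha'=e^{\int_0^tr'\circ\Phi^s\,ds}\alpha'$. Evaluate on $E^u$, which is uniformly transverse to $E^{ws}$ and expanded: $\int_0^tr'\circ\Phi^s\,ds\ge\lambda t-C$ with $\lambda>0$.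

**Step 2: averaging makes the rate positive at every point.** For $T>0$ put $g=\frac1T\int_0^T(T-t)\,r'\circ\Phi^t\,dt$. Since $g\circ\Phi^s=\frac1T\int_s^{T+s}(T+s-t)\,r'\circ\Phi^t\,dt$, differentiation at $s=0$ gives $Xg=-r'+\frac1T\int_0^Tr'\circ\Phi^t\,dt$. So $r'+Xg\ge\lambda-C/T>0$ for $T$ large.

**Step 3: smoothing $g$.** Let $(\chi_j)$ be a smooth partition of unity subordinate to smooth flow boxes. The function $\chi_jg$ and its derivative along $X$ are continuous. Mollify it in its flow box; $X=\partial_t$ commutes with the convolution. The sum over $j$ is a smooth $\tilde g$ with $X\tilde g$ uniformly close to $Xg$, so $r_u:=r'+X\tilde g>0$. Put $\alpha_u=e^{\tilde g}\alpha'$. Then $i_Xd\alpha_u=L_X\alpha_u=r_u\alpha_u$.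

**Step 4: the form $\eta_u$.** We have $i_X(\alpha_u\wedge d\alpha_u)=-\alpha_u\wedge r_u\alpha_u=0$. As $X\ne0$ and $\dim M=3$, it follows that $\alpha_u\wedge d\alpha_u=0$. Take $V$ continuous, up to the sign of $\alpha_u$, with $\alpha_u(V)=1$, and put $\eta_u=-i_Vd\alpha_u$, which does not depend on the sign. Contracting $\alpha_u\wedge d\alpha_u=0$ with $V$ gives $d\alpha_u=\alpha_u\wedge i_Vd\alpha_u=\eta_u\wedge\alpha_u$. Contracting this with $X$ gives $r_u\alpha_u=\eta_u(X)\alpha_u$. For $\alpha_s$ reverse time. $\square$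

## An orbit equivalence, improved along orbits, respects the weak foliations

**Lemma 3.** Let $h$ be an orbit equivalence from $X_0$ to $X_1$.

(a) There is a unique function $\tau:M\times\mathbb R\to\mathbb R$, continuous in $t$, with $\tau(p,0)=0$ and $h(\Phi_0^tp)=\Phi_1^{\tau(p,t)}h(p)$, where on a periodic orbit $\tau$ is the continuous lift. It is jointly continuous, satisfies $\tau(p,t+s)=\tau(p,s)+\tau(\Phi_0^sp,t)$, and $\tau(p,\cdot)$ is an increasing homeomorphism of $\mathbb R$.

(b) Arbitrarily $C^0$-close to $h$ there is an orbit equivalence $h'$ from $X_0$ to $X_1$ and a continuous function $\vartheta>0$ with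
$$\tfrac{d}{ds}h'(\Phi_0^sp)\big|_{s=0}=\vartheta(p)\,X_1(h'(p)).\tag{2}$$

*Proof of (a).* Cover $M$ by finitely many smooth flow boxes $B_j$ of $X_1$ with time functions $\bar t_j$, $X_1\bar t_j=1$. An orbit of $\Phi_1$ meets $B_j$ in countably many arcs. So the transverse projection of the continuous path $t\mapsto h(\Phi_0^tp)$ takes countably many values there and is locally constant. Hence $\tau(p,\cdot)$ exists locally as a difference of values of $\bar t_j$, and by continuation for all $t$. Two continuous choices differ by a continuous function with values in the discrete group of periods of $h(p)$, vanishing at $t=0$. This gives uniqueness, and uniqueness gives the cocycle identity. By uniform continuity there is $t_0>0$ such that for every $p$ some $B_j$ contains $h(\Phi_0^tq)$ for all $q$ near $p$ and $|t|\le t_0$. There $\tau(q,t)=\bar t_j(h(\Phi_0^tq))-\bar t_j(h(q))$, which is jointly continuous; the cocycle identity extends this to $M\times\mathbb R$. As $h$ is injective and $t\mapsto\Phi_0^tp$ is locally injective,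 $\tau(p,\cdot)$ is locally injective, hence strictly monotone; it is increasing because orientations are preserved. By compactness $\tau(\cdot,t_0)\ge c>0$, and the cocycle identity shows that $\tau(p,\cdot)$ is unbounded in both directions.

*Proof of (b).* **Step 1: average the time.** For $T>0$ put $g(p)=\frac1T\int_0^T\tau(p,t)\,dt$ and $h'(p)=\Phi_1^{g(p)}h(p)$. By the cocycle identity $g(\Phi_0^sp)+\tau(p,s)=\frac1T\int_0^T\tau(p,s+t)\,dt$, so
$$h'(\Phi_0^sp)=\Phi_1^{G(p,s)}h(p),\quad G(p,s)=\tfrac1T\int_s^{s+T}\!\tau(p,t)\,dt,\quad\partial_sG(p,s)=\tfrac1T\big(\tau(p,s+T)-\tau(p,s)\big)>0 .$$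
At $s=0$ this is (2) with $\vartheta(p)=\tau(p,T)/T$. Also $h'\to h$ uniformly as $T\to0$.

**Step 2: $h'$ is injective.** Let $h'(p)=h'(q)$. Then $h(p),h(q)$ lie on one orbit, so $q=\Phi_0^sp$ for some $s$, and $\Phi_1^{G(p,s)}h(p)=\Phi_1^{G(p,0)}h(p)$. If $p$ is not periodic, then neither is $h(p)$, since $t\mapsto\Phi_1^{\tau(p,t)}h(p)$ is injective and $\tau(p,\cdot)$ is onto; so $G(p,s)=G(p,0)$ and $s=0$. If $p$ has minimal period $P$ and $h(p)$ has minimal period $P'$, then $\tau(p,P)=P'$, because $\tau(p,P)$ is a period and $h$ is injective on the orbit. So $\tau(p,t+P)=\tau(p,t)+P'$ and $G(p,s+P)=G(p,s)+P'$. Hence $G(p,s)=G(p,0)+mP'=G(p,mP)$ for some integer $m$, so $s=mP$ and $q=p$.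

**Step 3: $h'$ is an orbit equivalence.** By invariance of domain $h'$ is open. It maps each component $M_j$ of $M$ into the component $h(M_j)$, with open and closed image, so onto it. Hence $h'$ is a homeomorphism. It maps orbits onto orbits with their orientation, because $G(p,\cdot)$ is increasing and unbounded in both directions. $\square$

*From now on $h$ satisfies (2).* Since the change was arbitrarily small, this is harmless for Theorem A.

**Lemma 4.** $h$ maps leaves of $\mathcal F_0^s,\mathcal F_0^u$ onto leaves of $\mathcal F_1^s,\mathcal F_1^u$.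

*Proof.* Let $q$ lie in the $\mathcal F_0^s$-leaf of $p$. By the description of leaves, $d(\Phi_0^tp,\Phi_0^{t+c}q)\to0$ as $t\to\infty$ for some $c$. Put $P_t=h(\Phi_0^tp)=\Phi_1^{a(t)}h(p)$ with $a(t)=\tau(p,t)$, and $Q_t=h(\Phi_0^{t+c}q)$; then $d(P_t,Q_t)\to0$. For $t$ large, local product structure gives a unique short strong unstable arc $c_t$ of $\Phi_1$ from $P_t$ to the local $\mathcal F_1^s$-plaque of $Q_t$, and its length tends to $0$. By uniform continuity of $\tau$ there is $\Delta>0$, independent of $t$, such that $P_{t+\Delta},Q_{t+\Delta}$ arise from $P_t,Q_t$ by flowing for small times. Then $\Phi_1^{a(t+\Delta)-a(t)}c_t$ is a short strong unstable arc from $P_{t+\Delta}$ to the local plaque of $Q_{t+\Delta}$, so it is $c_{t+\Delta}$. Its length $\int|\alpha_u^1|$ is at least that of $c_t$, because $r_u^1>0$ and the flow time is positive. So along $t+k\Delta$ this length is nondecreasing and tends to $0$. It is therefore $0$, so $P_t$ lies in the plaque of $Q_t$, and $h(q)$ lies in the $\mathcal F_1^s$-leaf of $h(p)$.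 The same applies to the orbit equivalence $h^{-1}$, which gives "onto". Reverse time for $\mathcal F^u$. $\square$

## A triangular criterion for a field to be Anosov

We need a test that reads the Anosov property off a pair of forms, without knowing $E^s$ and $E^u$.

**Lemma 5.** Let $Y$ be a nonvanishing $C^1$ field and $\beta_u,\beta_s$ pointwise independent $C^1$ forms (up to sign) with $\beta_u(Y)=\beta_s(Y)=0$ and
$$L_Y\beta_u=N_{uu}\beta_u+N_{us}\beta_s,\qquad L_Y\beta_s=N_{su}\beta_u+N_{ss}\beta_s.\tag{3}$$
If $N_{uu}>0$, $N_{ss}<0$ everywhere and $N_{us}\equiv0$ or $N_{su}\equiv0$, then $Y$ is Anosov.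

Such coefficients always exist: $L_Y\beta=i_Yd\beta$ kills $Y$, so it is a combination of $\beta_u,\beta_s$. No bound on the remaining off-diagonal entry is required.

*Proof.* Replacing $Y$ by $-Y$ and exchanging the indices $u,s$ changes the matrix $N$ to its negative with indices exchanged. This turns $N_{us}\equiv0$ into $N_{su}\equiv0$ and preserves the other hypotheses. So assume $N_{su}\equiv0$.

**Step 1: linear equations along orbits.** Let $\theta$ be a $C^1$ form with $\theta(Y)=1$, for instance $\langle Y,\cdot\rangle/|Y|^2$. Then $L_Y\theta=i_Yd\theta=c_u\beta_u+c_s\beta_s$ with continuous coefficients. For a $C^1$ form $\beta$ and the flow $\Phi^t$ of the $C^1$ field $Y$, the variational equation gives $\frac d{dt}\beta(D\Phi^tv)=(L_Y\beta)(D\Phi^tv)$ with $L_Y\beta=i_Yd\beta+d(\beta(Y))$. So $a=\beta_u$, $b=\beta_s$, $c=\theta$, evaluated on $D\Phi^tv$, satisfy (signs being continued along the orbit)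
$$a'=N_{uu}a+N_{us}b,\qquad b'=N_{ss}b,\qquad c'=c_ua+c_sb .$$
By compactness $N_{uu}\ge\nu$ and $N_{ss}\le-\nu$ for some $\nu>0$.

**Step 2: the invariant lines.** Put $E^u=\{b=0,\ c=\Theta a\}$. It is invariant if $\dot\Theta=c_u-N_{uu}\Theta$ along orbits; a bounded solution is
$$\Theta=\int_{-\infty}^0c_u(\Phi^t)\,e^{-\int_t^0N_{uu}(\Phi^r)\,dr}\,dt .$$
Put $E^s=\{a=Sb,\ c=\Theta'b\}$. It is invariant if $\dot S=(N_{uu}-N_{ss})S+N_{us}$ and $\dot\Theta'=-N_{ss}\Theta'+(c_uS+c_s)$; bounded solutions are
$$S=-\!\int_0^\infty\!N_{us}(\Phi^t)\,e^{\int_0^t(N_{ss}-N_{uu})(\Phi^r)dr}dt,\qquad\Theta'=-\!\int_0^\infty\!(c_uS+c_s)(\Phi^t)\,e^{\int_0^tN_{ss}(\Phi^r)dr}dt .$$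
The integrals converge uniformly, so both line fields are continuous. In the coordinates $(a,b,c)$ the lines $E^u,E^s,\mathbb RY$ are spanned by $(1,0,\Theta)$, $(S,1,\Theta')$, $(0,0,1)$, so they span $TM$.

**Step 3: rates.** On $E^u$ the norm is comparable to $|a|$, and $a'=N_{uu}a$ grows at rate at least $\nu$. On $E^s$ it is comparable to $|b|$, and $b'=N_{ss}b$ decays at rate at least $\nu$. $\square$

## From a good smoothing of $h$ to a path of Anosov fields

Let $\alpha_u^i,\alpha_s^i,\eta_u^i,\eta_s^i,r_u^i,r_s^i$ be as in Lemma 2 for $X_i$, and let $\theta_i$ be smooth forms with $\theta_i(X_i)=1$. On the source write $A_u=\alpha_u^0$, $A_s=\alpha_s^0$; let $(E_u,E_s,X_0)$ be the $C^1$ frame dual to $(A_u,A_s,\theta_0)$. For a diffeomorphism $H$ close to $h$ put $B_u=H^*\alpha_u^1$, $B_s=H^*\alpha_s^1$, $B_\theta=H^*\theta_1$. If $H$ is smooth these are $C^1$.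

*Signs.* A sign of $A_u$ near $p$ is a local transverse orientation of $\mathcal F_0^s$. By Lemma 4 the homeomorphism $h$ carries it to one of $\mathcal F^s_1$ near $h(p)$, that is, to a sign of $\alpha_u^1$ there; since $H(p)$ is close to $h(p)$, this fixes a sign of $B_u$ near $p$. So $A_u$ and $B_u$ share one sign ambiguity, and linear combinations of them make sense up to sign. Likewise for $A_s,B_s$.

Write
$$B_u=p_u(A_u+u_1A_s+u_2\theta_0),\quad B_s=p_s(s_1A_u+A_s+s_2\theta_0),\quad B_\theta=aA_u+bA_s+f\theta_0.\tag{4}$$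
Here $p_u,p_s$ are the stretching factors, which may be huge or tiny, and $u_1,u_2,s_1,s_2$ are tilts.

**Proposition 6.** There is $c_0\ge1$ such that for every $\varepsilon>0$ there is a $C^\infty$ diffeomorphism $H$ with $d_{C^0}(H,h)<\varepsilon$ such that (4) holds with $p_u,p_s>0$, $f\in[c_0^{-1},c_0]$ and, with $\kappa:=\sup\max(|u_1|,|u_2|,|s_1|,|s_2|)$,
$$\kappa\le\varepsilon,\qquad\kappa\cdot\sup\,(p_u+p_s+|a|+|b|)\le\varepsilon.\tag{5}$$

We first derive Theorem A from this. To see what to expect, pretend that all tilts vanish. Then $X_0$ spans $\ker\beta_u\cap\ker A_s$ for $\beta_u=(1-\sigma)A_u+\sigma B_u=\big((1-\sigma)+\sigma p_u\big)A_u$. The computation below gives $N_{uu}=w_0\,r_u^0+w_1f\cdot r_u^1\circ H$ with $w_0,w_1\ge0$ and $w_0+w_1=1$: a weighted average of two positive rates, whatever the size of $p_u$. The tilts add errors, and (5) is what kills them.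

**Proof of Theorem A from Proposition 6.** Given $\varepsilon_0$, first replace $h$ by an orbit equivalence within $\varepsilon_0/2$ of it for which (2) holds. Let $c_1>0$ and $C_1$ be such that $r_u^i\ge c_1$, $r_s^i\le-c_1$, and the components of $\eta_u^i,\eta_s^i$ in the coframes $(\alpha_u^i,\alpha_s^i,\theta_i)$ are bounded by $C_1$. Take $H$ from Proposition 6 with $\varepsilon\le\min(\frac12,\frac{\varepsilon_0}2)$, to be chosen small. The parameter $\sigma$ runs over $[0,1]$ in each step.

**Step 1: move $\beta_u$ from $A_u$ to $B_u$, with $\beta_s$ fixed.** Let $\beta_s=A_s$ and $\beta_u=(1-\sigma)A_u+\sigma B_u$. Put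
$$D=(1-\sigma)+\sigma p_u>0,\qquad w_0=\frac{1-\sigma}D,\quad w_1=\frac{\sigma p_u}D,\quad w_0+w_1=1 .$$
Then $\beta_u(E_u)=D$, $\beta_u(X_0)=\sigma p_uu_2$, while $A_s$ kills $E_u$ and $X_0$. So $\beta_u,\beta_s$ are independent, with common kernel spanned by
$$Y=X_0+yE_u,\qquad y=-\sigma p_uu_2/D=-w_1u_2,\qquad|y|\le\kappa .$$
(The sign ambiguities of $y$ and $E_u$ cancel.) Since $A_s(Y)=0$, we get $L_Y\beta_s=i_Y(\eta_s^0\wedge A_s)=\eta_s^0(Y)A_s$. So $N_{su}=0$ and $N_{ss}=\eta_s^0(Y)\le-c_1+C_1\kappa<0$.

For $N_{uu}$ let $e=E_u/D$, so $\beta_u(e)=1$, $\beta_s(e)=0$ and $N_{uu}=d\beta_u(Y,e)$. We have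
$$A_u(e)=\tfrac1D,\quad A_u(Y)=y,\quad B_u(e)=\tfrac{p_u}D,\quad B_u(Y)=p_u(y+u_2)=p_uu_2w_0 .$$
Since $dA_u=\eta_u^0\wedge A_u$ and $dB_u=H^*\eta_u^1\wedge B_u$,
$$N_{uu}=(1-\sigma)\big[\eta_u^0(Y)A_u(e)-\eta_u^0(e)A_u(Y)\big]+\sigma\big[\eta_u^1(H_*Y)B_u(e)-\eta_u^1(H_*e)B_u(Y)\big],$$
that is,
$$N_{uu}=w_0\,\eta_u^0(Y)+w_1\,\eta_u^1(H_*Y)-w_0\,y\,\eta_u^0(E_u)-w_0w_1u_2\,\eta_u^1(H_*E_u).\tag{6}$$
We estimate the four terms.

- $\eta_u^0(Y)\ge c_1-C_1\kappa$.
- In the frame dual to $(\alpha_u^1,\alpha_s^1,\theta_1)$, $H_*Y$ has components $(B_u(Y),B_s(Y),B_\theta(Y))=(p_uu_2w_0,\ p_s(s_1y+s_2),\ f+ay)$. By (5), $H_*Y=fX_1+O(\varepsilon)$, so $\eta_u^1(H_*Y)\ge c_1/c_0-C\varepsilon$.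
- $|w_0\,y\,\eta_u^0(E_u)|\le C_1\kappa$.
- $H_*E_u$ has components $(p_u,p_ss_1,a)$, so the last term is at most $\kappa C_1(p_u+p_s+|a|)\le C_1\varepsilon$.

Hence $N_{uu}\ge c_1/c_0-C\varepsilon>0$ for $\varepsilon$ small, and $Y$ is Anosov by Lemma 5.

We did not look at $N_{us}$, and this is essential. It contains the product of $B_u(Y)=p_uu_2w_0$ with the $\alpha_s^1$-component, about $p_s$, of the image under $H$ of the vector dual to $\beta_s$; condition (5) bounds $p_uu_2p_s$ only by $\varepsilon p_s$, and $p_s$ has no bound. This is why $\beta_u$ and $\beta_s$ are moved one after the other, so that $N$ stays triangular.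

**Step 2: move $\beta_s$ from $A_s$ to $B_s$, with $\beta_u=B_u$ fixed.** Let $\beta_s=(1-\sigma)A_s+\sigma B_s$. A basis of $\ker B_u$ is $F_s=E_s-u_1E_u$, $F_0=X_0-u_2E_u$. Here $A_s(F_s)=1$, $A_s(F_0)=0$ and
$$B_s(F_s)=\hat p:=p_s(1-s_1u_1)>0,\qquad B_s(F_0)=\hat p\,v,\quad v=\frac{s_2-s_1u_2}{1-s_1u_1},\quad|v|\le2\kappa,\quad\hat p\le2p_s .$$
Put now $D=(1-\sigma)+\sigma\hat p>0$, $w_0=(1-\sigma)/D$, $w_1=\sigma\hat p/D$. Since $\beta_s(F_s)=D$ and $\beta_s(F_0)=\sigma\hat pv$, the forms are independent with common kernel spanned by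
$$Y=F_0+yF_s,\qquad y=-w_1v,\qquad|y|\le2\kappa .$$
As $B_u(Y)=0$, $L_Y\beta_u=\eta_u^1(H_*Y)B_u$; so $N_{us}=0$ and $N_{uu}=\eta_u^1(H_*Y)$. With $e=F_s/D$ we have $\beta_s(e)=1$, $\beta_u(e)=0$, $A_s(Y)=y$, $B_s(Y)=\hat p(v+y)=\hat pvw_0$, and the computation of (6) gives
$$N_{ss}=d\beta_s(Y,e)=w_0\,\eta_s^0(Y)+w_1\,\eta_s^1(H_*Y)-w_0\,y\,\eta_s^0(F_s)-w_0w_1v\,\eta_s^1(H_*F_s).\tag{7}$$
Now $Y=X_0+O(\kappa)$, so $\eta_s^0(Y)\le-c_1+C\kappa$. The components of $H_*Y$ are $(0,\ \hat pvw_0,\ f-a(u_2+yu_1)+by)$, so $H_*Y=fX_1+O(\varepsilon)$ by (5). The third term of (7) is $O(\kappa)$. The components of $H_*F_s$ are $(0,\hat p,b-u_1a)$, so the last term is at most $2\kappa C_1(2p_s+|a|+|b|)\le4C_1\varepsilon$. Hence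
$$N_{uu}\ge c_1/c_0-C\varepsilon>0,\qquad N_{ss}\le-c_1/c_0+C\varepsilon<0$$
for $\varepsilon$ small, and $Y$ is Anosov by Lemma 5.

**Step 3: correct the speed.** At the end of Step 2, $Y$ spans $\ker B_u\cap\ker B_s$. So $Y=\varphi\,(H^{-1})_*X_1$ with $\varphi=B_\theta(Y)=f+O(\varepsilon)>0$, a $C^1$ function. Take the fields $\psi\,(H^{-1})_*X_1$ with $\psi=(1-\sigma)\varphi+\sigma>0$. For $\beta_u=B_u$, $\beta_s=B_s$ the matrix $N$ is diagonal with entries $\psi\,r_u^1\circ H>0$ and $\psi\,r_s^1\circ H<0$. So these fields are Anosov.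

**Step 4: assemble.** Step 1 starts at $X_0$ (at $\sigma=0$, $y=0$). At $\sigma=1$ of Step 1 and $\sigma=0$ of Step 2 the field is the same, namely $X_0-u_2E_u$. Step 3 ends at $(H^{-1})_*X_1$. All forms and frames are $C^1$; for instance $p_u=B_u(E_u)$ is $C^1$. For the fixed $H$ the denominators are bounded below. So the coefficients are $C^1$ functions depending continuously, in $C^1$, on $\sigma$, and we have a $C^1$-continuous path of $C^1$ Anosov fields from $X_0$ to $(H^{-1})_*X_1$. Push it forward by the smooth diffeomorphism $\tilde h:=H$: the result joins $\tilde h_*X_0$ to $X_1$, and $\tilde h$ is within $\varepsilon_0$ of the original $h$. $\square$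

It remains to prove Proposition 6.

## Charts in which $h$ is a product, and their overlaps

**Choice of charts.** By compactness choose a finite open cover $(U_i)$ of $M$ with charts $\varphi_i=(x_i,y_i,t_i)$ for $X_0$ onto open boxes, and charts $\psi_i=(\bar x_i,\bar y_i,\bar t_i)$ for $X_1$ from $V_i$ onto open boxes, with $h(\overline{U_i})\subset V_i$. Let $z_i$ on $U_i$ and $\bar z_i$ on $V_i$ be the companion smooth functions. Everything is assumed to extend to neighbourhoods of the closures. Choose open $W_i\Subset U_i$ covering $M$, smooth $\chi_i:M\to[0,1]$ with $S_i:=\operatorname{supp}\chi_i\subset U_i$ and $\chi_i=1$ near $\overline{W_i}$, and closed boxes (in the chart $\varphi_i$) $K_i\subset\operatorname{int}K_i^+\subset K_i^+\subset U_i$ with $S_i\subset\operatorname{int}K_i$.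

**Form of $h$.** A plaque $\{x_i=\text{const}\}$ is connected and is mapped by $h$ into one leaf of $\mathcal F_1^s$, which meets $V_i$ in countably many plaques. So $\bar x_i\circ h$ is constant on it; likewise for $\bar y_i$. With (2),
$$\psi_ih\varphi_i^{-1}(x,y,t)=\big(f_i(x),\,g_i(y),\,T_i(x,y,t)\big),\qquad\partial_tT_i=\vartheta.\tag{8}$$
The function $f_i$ is continuous, and open because $\bar x_i\circ h$ is open. A continuous open function on an interval has no local extrema, so $f_i$ is strictly monotone; likewise $g_i$. Choose the signs of $\bar x_i,\bar y_i$, and then of $\bar z_i$, so that $f_i,g_i$ are increasing. Write $A_u=a_i\,dx_i$ and $\alpha_u^1=\bar a_i\,d\bar x_i$ with continuous $a_i,\bar a_i>0$; since $f_i$ is increasing, these local signs correspond under $h$. Similarly for $A_s,\alpha_s^1$ with $dy_i,d\bar y_i$.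

**Overlaps.** By compactness there is $r>0$ such that for $p\in K_i\cap K_j$ the $\varphi_i$-box of half-side $r$ around $p$ lies in $U_i\cap U_j$, and the $\psi_i$-box of half-side $r$ around $h(p)$ lies in $V_i\cap V_j$. On these boxes $x_i,x_j$ have the same kernel field, and $t_j-t_i$ is $X_0$-invariant; the same holds on the target. So
$$x_j=\xi(x_i),\quad\bar x_j=\bar\xi(\bar x_i),\quad t_j=t_i+\mu(x_i,y_i),\quad\bar t_j=\bar t_i+\bar\mu(\bar x_i,\bar y_i)\tag{9}$$
with $C^1$ functions depending on the box, and similarly for $y$. The quantities $|\xi'|^{\pm1},|\bar\xi'|^{\pm1},|d\mu|,|d\bar\mu|$ are bounded uniformly. Moreover $f_j\circ\xi=\bar\xi\circ f_i$ near $x_i(p)$, on an interval of uniform radius. As $f_i,f_j$ are increasing, $\xi'$ and $\bar\xi'$ have the same sign.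

## The doubling property of the transverse maps

In each chart it is natural to replace $f_i$ by $f_i*\rho_\delta$. Patching two such smoothings with a cut-off $\chi$ produces in $d(\bar x\circ H)$ an error of size $\omega=f_i(x+\delta)-f_i(x-\delta)$, as in the flat box, and the tilt is this error divided by the derivative of the smoothing. So we need $(f_i*\rho_\delta)'\ge c\,\omega/\delta$. For a general increasing homeomorphism this is false. Take $f(x)=x$ for $x\le0$ and $f(x)=e^{-1/x}$ for small $x>0$. At $x=\frac34\delta$ the increment over $[x-\delta,x+\delta]$ is at least $\frac\delta4$, but over $[x-\frac\delta2,x+\frac\delta2]$ it is at most $e^{-4/(5\delta)}$; so no estimate of the one by the other can hold. What helps is a *doubling property*: adjacent intervals of equal length have images of comparable length. The power $f(x)=\operatorname{sgn}(x)|x|^\gamma$ has it, since the quotient $\frac{f(x+\delta)-f(x)}{f(x)-f(x-\delta)}$ is a positive continuous function of $x/\delta\in\mathbb R$ with limit $1$ at $\pm\infty$.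 Our $f_i$ have it because the dynamics blows up small intervals to a fixed size with bounded distortion.

**Lemma 7 (doubling).** There are $C,\delta_*>0$ such that for all $i$, $x\in x_i(K_i^+)$, $0<\delta\le\delta_*$,
$$C^{-1}\le\frac{f_i(x+\delta)-f_i(x)}{f_i(x)-f_i(x-\delta)}\le C,\tag{10}$$
and the same holds for $g_i$ (with $y_i$).

*Proof.* Reversing time, with $w_i$ in the role of $z_i$, exchanges $f_i$ and $g_i$. So we treat $f_i$.

**Step 1: $C^2$ coordinates along unstable plaques.** The functions $x_i$ are only $C^1$, and distortion estimates need second derivatives. So we use $z_i$. On plaques $\{y_i=\text{const}\}$, $z_i$ is an increasing bi-Lipschitz function of $x_i$ with uniform constants, and likewise $\bar z_i$ of $\bar x_i$ on plaques $\{\bar y_i=\text{const}\}$. As $h$ maps the former plaques into the latter, on each of them $\bar z_i\circ h$ is an increasing continuous function of $z_i$. The curves $\gamma$ with $y_i,t_i$ constant, parametrized by $z_i$, are integral curves of the $C^1$ field that spans $E_0^{wu}\cap\ker dt_i$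 and has $dz_i=1$. So $\gamma$ is $C^2$ with $\gamma',\gamma''$ uniformly bounded. The same holds for the analogous curves $\bar\gamma$ in $V_i$, parametrized by $\bar z_i$.

**Step 2: maps between successive curves.** Let $p=p_0\in K_i^+$ with $x_i(p)=x$, and $i_0=i$. For $k\ge1$ let $p_k=\Phi_0^kp\in W_{i_k}$. Put $P_k=h(p_k)$ and $s_k=\tau(p_{k-1},1)$, so $P_k=\Phi_1^{s_k}P_{k-1}$. The points $p_k,P_k$ stay in the compact sets $K_j^+\subset U_j$, $h(K_j^+)\subset V_j$ with $j=i_k$, and $s_k$ in a compact subset of $(0,\infty)$; let $s_{\min}>0$ be a uniform lower bound of all $s_k$. Let $\gamma_k,\bar\gamma_k$ be the curves of Step 1 through $p_k$, $P_k$, and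
$$\lambda_k(z)=z_{i_k}\big(\Phi_0^1\gamma_{k-1}(z)\big),\qquad\bar\lambda_k(\bar z)=\bar z_{i_k}\big(\Phi_1^{s_k}\bar\gamma_{k-1}(\bar z)\big).$$
These are defined on intervals of a uniform radius $\ell_1$ around $z_{i_{k-1}}(p_{k-1})$ and $\bar z_{i_{k-1}}(P_{k-1})$. They are $C^2$ with $|\lambda_k'|^{\pm1},|\lambda_k''|,|\bar\lambda_k'|^{\pm1},|\bar\lambda_k''|\le C$; the lower bounds hold because the flows preserve $E^{wu}$ and $X$, and $dz_j,d\bar z_j$ do not vanish on $E^{wu}/\mathbb RX$.

The curve $\Phi_0^1\gamma_{k-1}$ passes through $p_k$ and is tangent to $E_0^{wu}$, so near $p_k$ it lies in the plaque $\{y_{i_k}=y_{i_k}(p_k)\}$. The point $\gamma_k(\lambda_k(z))$ lies in this plaque too and has the same $z_{i_k}$, hence the same $x_{i_k}$, as $\Phi_0^1\gamma_{k-1}(z)$. The two points differ by a flow time. Arguing in the same way on the target, we get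
$$\gamma_k(\lambda_k(z))=\Phi_0^{1+e_k(z)}\gamma_{k-1}(z),\qquad\bar\gamma_k(\bar\lambda_k(\bar z))=\Phi_1^{s_k+\bar e_k(\bar z)}\bar\gamma_{k-1}(\bar z),\tag{11}$$
with $e_k(z)=t_{i_k}(p_k)-t_{i_k}(\Phi_0^1\gamma_{k-1}(z))$ and $\bar e_k(\bar z)=\bar t_{i_k}(P_k)-\bar t_{i_k}(\Phi_1^{s_k}\bar\gamma_{k-1}(\bar z))$. These are $C^1$, vanish at $p_{k-1}$, $P_{k-1}$ and have bounded derivatives; so for $\ell_1$ small $|e_k|\le\frac12$ and $|\bar e_k|\le\frac12s_{\min}$.

**Step 3: $h$ conjugates the two sequences of maps.** Put $h_k(z)=\bar z_{i_k}(h(\gamma_k(z)))$, an increasing continuous function. We claim that there is $\ell_2\in(0,\ell_1]$, uniform, with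
$$h_k\circ\lambda_k=\bar\lambda_k\circ h_{k-1}\quad\text{for }|z-z_{i_{k-1}}(p_{k-1})|\le\ell_2.\tag{12}$$
Let $q_{k-1}=\gamma_{k-1}(z)$ and $q_k=\gamma_k(\lambda_k(z))=\Phi_0^{1+e_k}q_{k-1}$. The points $q_{k-1},p_{k-1}$ lie on one $\mathcal F_0^u$-plaque, so $h(q_{k-1}),P_{k-1}$ lie on one $\mathcal F_1^u$-plaque. Let $Q_{k-1}=\bar\gamma_{k-1}(h_{k-1}(z))$; it lies on that plaque and has the same $\bar z_{i_{k-1}}$ as $h(q_{k-1})$. So $Q_{k-1}=\Phi_1^{e'}h(q_{k-1})$ with $e'=\bar t_{i_{k-1}}(P_{k-1})-\bar t_{i_{k-1}}(h(q_{k-1}))$. Then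
$$h(q_k)=\Phi_1^{\tau(q_{k-1},1+e_k)}h(q_{k-1})=\Phi_1^{e''}\Phi_1^{s_k}Q_{k-1},\qquad e''=\tau(q_{k-1},1+e_k)-s_k-e'.$$
By uniform continuity of $h$ and $\tau$, the numbers $e',e''$ are as small as desired if $\ell_2$ is small, and $h_{k-1}(z)$ is within $\ell_1$ of $\bar z_{i_{k-1}}(P_{k-1})$. Then the orbit segment from $\Phi_1^{s_k}Q_{k-1}$, which is close to $P_k$, to $h(q_k)$ stays in $V_{i_k}$, where $\bar z_{i_k}$ is flow invariant. So $\bar z_{i_k}(h(q_k))=\bar z_{i_k}(\Phi_1^{s_k}Q_{k-1})=\bar\lambda_k(h_{k-1}(z))$, which is (12).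

**Step 4: follow an interval until it is large.** Let $L\ge1$ bound all $|\lambda_k'|$ and put $\ell_3=\ell_2/L$. Let $I_0$ be the $z_i$-interval on $\gamma_0$ corresponding to $[x-\delta,x+\delta]$, and $I_0^+,I_0^-$ the parts corresponding to $[x,x+\delta]$, $[x-\delta,x]$. Put $I_k=\lambda_k(I_{k-1})$, $I_k^\pm=\lambda_k(I_{k-1}^\pm)$, $\bar I_k=h_k(I_k)$, $\bar I_k^\pm=h_k(I_k^\pm)$. The point $z_{i_k}(p_k)$ lies in $I_k$, so the next step is defined as long as $|I_k|\le\ell_2$. By (12), $\bar I_k=\bar\lambda_k(\bar I_{k-1})$ and $\bar I_k^\pm=\bar\lambda_k(\bar I_{k-1}^\pm)$. Let $\delta_*$ be so small that $|I_0|<\ell_3$, and let $n$ be the first $k$ with $|I_k|\ge\ell_3$ (it exists by Step 5). Then $|I_k|\le\ell_2$ for $k\le n$.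

**Step 5: expansion.** Put $a_k^*=|A_u(\gamma_k')|$ at the point of $\gamma_k$ in question; it lies in $[C^{-1},C]$. Differentiating (11), $\lambda_k'\gamma_k'$ equals $D\Phi_0^{1+e_k}\gamma_{k-1}'$ modulo $X_0$. Since $\Phi_0^{t*}A_u=e^{\int_0^tr_u^0\circ\Phi_0^s\,ds}A_u$ up to sign,
$$|\lambda_k'|=e^{\int_0^{1+e_k}r_u^0(\Phi_0^sq_{k-1})\,ds}\,\frac{a_{k-1}^*}{a_k^*}\ge e^{c_1/2}\,\frac{a_{k-1}^*}{a_k^*}.$$
The quotients telescope, so for $k<m\le n$ we get $|(\lambda_m\cdots\lambda_{k+1})'|\ge C^{-1}e^{c_1(m-k)/2}$ on $I_k$. Since $|I_0|>0$, the number $n$ exists, and $|I_k|\le Ce^{-c_1(n-k)/2}|I_n|$. In the same way the second relation of (11) gives $|\bar\lambda_k'|\ge e^{c}\,\bar a_{k-1}^*/\bar a_k^*$ on $\bar I_{k-1}$, with $\bar a_k^*=|\alpha_u^1(\bar\gamma_k')|$ and $c=\frac12c_1s_{\min}>0$. So $|\bar I_k|\le Ce^{-c(n-k)}|\bar I_n|$.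

**Step 6: bounded distortion.** Since $|(\log|\lambda_k'|)'|$ and $|(\log|\bar\lambda_k'|)'|$ are bounded by $C$, the logarithm of the derivative of $\lambda_n\cdots\lambda_1$ oscillates on $I_0$ by at most $C\sum_{k<n}|I_k|\le C$, and that of $\bar\lambda_n\cdots\bar\lambda_1$ on $\bar I_0$ by at most $C\sum_{k<n}|\bar I_k|\le C$.

**Step 7: compare at the large scale.** As $z_i$ is bi-Lipschitz in $x_i$, $|I_0^+|/|I_0^-|$ is bounded above and below. By Step 6 so is $|I_n^+|/|I_n^-|$, hence $|I_n^\pm|\ge c'\ell_3$. In terms of $x_j$, $j=i_n$, the intervals $I_n^\pm$ have length at least $c''\ell_3$ and endpoint $x_j(p_n)\in x_j(K_j^+)$. As $f_j$ is continuous and strictly increasing, compactness gives $m\le|\bar I_n^\pm|\le m'$ with uniform $m,m'>0$. By Step 6 on the target, $|\bar I_0^+|/|\bar I_0^-|$ is bounded above and below. Since $\bar x_i$ is bi-Lipschitz in $\bar z_i$ on the plaque of $P_0$, $f_i(x+\delta)-f_i(x)$ is comparable to $|\bar I_0^+|$ and $f_i(x)-f_i(x-\delta)$ to $|\bar I_0^-|$. This is (10). $\square$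

For $p\in K_i$ and $\delta\le\delta_*$ put
$$\omega_i(p,\delta)=f_i(x_i(p)+\delta)-f_i(x_i(p)-\delta),$$
let $\omega_i^y$ be the analogue for $g_i$, and let $\omega(\delta)$ be the supremum of all of them. Then $\omega(\delta)\to0$ as $\delta\to0$.

**Lemma 8.** For bounded $A$, after shrinking $\delta_*$,
$$\omega_i(p,A\delta)\le C_A\,\omega_i(p,\delta),\qquad C^{-1}\omega_j(p,\delta)\le\omega_i(p,\delta)\le C\,\omega_j(p,\delta)\quad(p\in K_i\cap K_j),\tag{13}$$
and the same holds for $\omega^y$.

*Proof.* The first part follows by comparing adjacent intervals with (10), applied at the points $x_i(p)\pm\delta,x_i(p)\pm2\delta,\dots$, which lie in $x_i(K_i^+)$ for $\delta$ small. For the second, (9) gives $[x_j(p)-\delta,x_j(p)+\delta]\subset\xi([x_i(p)-A\delta,x_i(p)+A\delta])$ with uniform $A$. Apply $f_j$ and use $f_j\circ\xi=\bar\xi\circ f_i$: $\omega_j(p,\delta)\le C\,\omega_i(p,A\delta)\le C\,\omega_i(p,\delta)$. Exchange $i$ and $j$. $\square$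

## Building the smooth diffeomorphism: proof of Proposition 6

**Step 1: smoothing in one chart.** Let $\rho\ge0$ be a smooth even bump supported in $[-1,1]$ with $\int\rho=1$ and $\rho\ge c>0$ on $[-\frac12,\frac12]$; put $\rho_\delta(w)=\delta^{-1}\rho(w/\delta)$ and $\delta'=\sqrt\delta$. Near $K_i$ define the $C^1$ functions
$$F_i=(f_i*\rho_\delta)(x_i),\qquad G_i=(g_i*\rho_\delta)(y_i),\qquad T_i^*=\text{mollification of }T_i\text{ in }(x_i,y_i,t_i)\text{ at scale }\delta'.$$
As $f_i$ is increasing, $|F_i-f_i(x_i)|\le\omega_i(p,\delta)$ at $p$. The derivative $(f_i*\rho_\delta)'(x)=\int\rho_\delta(x-w)\,df_i(w)$ lies, at $x=x_i(p)$, between $c\,\delta^{-1}\omega_i(p,\delta/2)$ and $C\delta^{-1}\omega_i(p,\delta)$. So (13) gives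
$$C^{-1}\,\omega_i(p,\delta)/\delta\le(f_i*\rho_\delta)'(x_i(p))\le C\,\omega_i(p,\delta)/\delta,\tag{14}$$
and similarly for $G_i$. This is where doubling enters. Moreover $T_i^*\to T_i$ and $\partial_tT_i^*\to\vartheta$ uniformly on $K_i$ by (8), and $|\partial_xT_i^*|,|\partial_yT_i^*|\le C/\delta'$. The coarser scale $\delta'$ has a purpose: the tilts will be $O(\delta)$ and get multiplied by these derivatives. With scale $\delta$ the bound for the product would only be $O(1)$; with $\sqrt\delta$ it is $O(\sqrt\delta)$.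

**Step 2: patching.** Number the charts $1,\dots,n$ and let $h^0=h$. Let $h^m=h^{m-1}$ off $S_m$ and, on $\operatorname{int}K_m\supset S_m$,
$$\psi_m(h^m)=(1-\chi_m)\,\psi_m(h^{m-1})+\chi_m\,(F_m,G_m,T_m^*).\tag{15}$$
Let $\Omega_m=\bigcup_{k\le m}\operatorname{int}\{\chi_k=1\}$, the open set where smoothing has been done.

**Lemma 9.** For $m=0,\dots,n$ and every $l$, with constants independent of $\delta$, for $\delta$ small, and with $o(1)\to0$ uniformly as $\delta\to0$:

(i) for $p\in K_l$: $|\bar x_l(h^mp)-\bar x_l(hp)|\le C\omega_l(p,\delta)$, $|\bar y_l(h^mp)-\bar y_l(hp)|\le C\omega_l^y(p,\delta)$, $|\bar t_l(h^mp)-\bar t_l(hp)|=o(1)$;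

(ii) $h^m$ is $C^1$ on $\Omega_m$, and at $p\in\Omega_m\cap K_l$
$$d(\bar x_l\circ h^m)=P\,dx_l+R,\qquad C^{-1}\omega_l(p,\delta)/\delta\le P\le C\omega_l(p,\delta)/\delta,\qquad|R|\le C\omega_l(p,\delta),$$
analogously for $\bar y_l$ with $dy_l,\omega_l^y$; and $d(\bar t_l\circ h^m)=a'dx_l+b'dy_l+f'dt_l$ with $|a'|,|b'|\le C\big(\frac1{\delta'}+\frac{\omega(\delta)}\delta\big)$ and $f'=\vartheta+o(1)$.

*Proof.* Induction on $m$; $m=0$ is trivial, as $\Omega_0=\emptyset$. Let $m\ge1$. By (i) for $m-1$, $h^{m-1}$ is uniformly close to $h$, so $h^{m-1}(K_m)\subset V_m$; and $(F_m,G_m,T_m^*)$ is close to $\psi_mh$ on $K_m$. As $\psi_m(V_m)$ is a box, hence convex, (15) makes sense, and $h^m$ is continuous. If $p\notin S_m$, then $h^m=h^{m-1}$ near $p$, and $p\in\Omega_m$ implies $p\in\Omega_{m-1}$; nothing is to be shown. Let $p\in S_m$.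

*The chart $m$.* Statement (i) follows from (15), from (i) for $m-1$, and from $|F_m-f_m(x_m)|\le\omega_m(p,\delta)$, $|G_m-g_m(y_m)|\le\omega_m^y(p,\delta)$, $|T_m^*-T_m|=o(1)$. For (ii) let $p\in\Omega_m$. If $p\in\operatorname{int}\{\chi_m=1\}$, then $\psi_mh^m=(F_m,G_m,T_m^*)$ near $p$, and (ii) follows from (14) with $R=0$. Otherwise $p\in\Omega_{m-1}\cap K_m$ and
$$d(\bar x_mh^m)=(1-\chi_m)\,d(\bar x_mh^{m-1})+\chi_m\,dF_m+(F_m-\bar x_mh^{m-1})\,d\chi_m .$$
By (ii) for $m-1$ (with $l=m$) and (14), the first two terms together have the form $P\,dx_m+R$ as required. The last coefficient is at most $|F_m-f_m(x_m)|+|f_m(x_m)-\bar x_mh^{m-1}|\le C\omega_m(p,\delta)$, so the last term can be absorbed into $R$. The same holds for $\bar y_m$. For $\bar t_m$ the last term is $(T_m^*-\bar t_mh^{m-1})\,d\chi_m=o(1)$ in all components, and (ii) follows.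

*Another chart $l$ with $p\in K_l$.* Here $p\in K_l\cap K_m$, and for $\delta$ small $h^m(p)$ lies in the $\psi_m$-box of half-side $r$ around $h(p)$. So (9) applies with $i=m$, $j=l$. Statement (i) follows from $\bar x_l=\bar\xi(\bar x_m)$, its analogue for $\bar y_l$, $\bar t_l=\bar t_m+\bar\mu(\bar x_m,\bar y_m)$, and (13). For (ii),
$$d(\bar x_lh^m)=\bar\xi'\,d(\bar x_mh^m)=\frac{\bar\xi'}{\xi'}P\,dx_l+\bar\xi'R ,$$
with $\bar\xi'$ taken at $h^m(p)$ and $\xi'$ at $p$. The derivative $\bar\xi'$ does not change sign on the box, so $\bar\xi'/\xi'>0$, and it is bounded above and below. With (13) this is (ii) for $\bar x_l$; similarly for $\bar y_l$. Finally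
$$d(\bar t_lh^m)=d(\bar t_mh^m)+\bar\mu_{\bar x}\,d(\bar x_mh^m)+\bar\mu_{\bar y}\,d(\bar y_mh^m).$$
In the first term $dx_m=O(1)dx_l$, $dy_m=O(1)dy_l$, $dt_m=dt_l+O(1)dx_l+O(1)dy_l$; this changes the bound on $a',b'$ only by a constant factor and leaves $f'$ unchanged. The other two terms have $dx_l,dy_l$ components $O(\omega(\delta)/\delta)$. Their values on $X_0$ are $O(\omega(\delta))$, because $dx_m(X_0)=dy_m(X_0)=0$ and only the parts $R$ contribute. This gives (ii) for $\bar t_l$. $\square$

**Step 3: reading off (4) and (5) for $h^n$.** The sets $W_i$ cover $M$, so $\Omega_n=M$ and $h^n$ is $C^1$. Every $p$ lies in some $K_l$. There $(h^n)^*\alpha_u^1=\bar a_l(h^np)\,(P\,dx_l+R)$ and $A_u=a_l\,dx_l$. As $|R|\le C\omega_l(p,\delta)\le C\delta P$, for $\delta$ small (4) holds for $h^n$ with $p_u>0$, $p_u$ comparable to $\omega_l(p,\delta)/\delta$, and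
$$|u_1|,|u_2|\le C\,\omega_l(p,\delta)/p_u\le C\delta .$$
Likewise $p_s>0$ is comparable to $\omega_l^y(p,\delta)/\delta$ and $|s_1|,|s_2|\le C\delta$. On $V_l$ the form $\theta_1-d\bar t_l$ kills $X_1$, so it is a bounded combination of $d\bar x_l,d\bar y_l$; on $U_l$, $dt_l-\theta_0$ is a bounded combination of $A_u,A_s$. So $|a|,|b|\le C(1/\delta'+\omega(\delta)/\delta)$ and $f=B_\theta(X_0)=\vartheta+o(1)$. Choose $c_0$ with $\vartheta(M)\subset(c_0^{-1},c_0)$; then $f\in(c_0^{-1},c_0)$ for $\delta$ small. Thus $\kappa\le C\delta$ and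
$$\kappa\,\sup(p_u+p_s+|a|+|b|)\le C\delta\Big(\frac{\omega(\delta)}\delta+\frac1{\delta'}\Big)=C\big(\omega(\delta)+\sqrt\delta\big)\to0 .$$

**Step 4: $h^n$ is a $C^1$ diffeomorphism.** The determinant of the matrix of (4) is
$$p_up_s\big(f(1-u_1s_1)+b(u_2s_1-s_2)+a(u_1s_2-u_2)\big),$$
which is positive for $\delta$ small by Step 3. So $h^n$ is a local $C^1$ diffeomorphism, and on each component $M_j$ a covering of $h(M_j)$. It is $C^0$-close, hence homotopic, to the homeomorphism $h$, so it induces an isomorphism on $\pi_1$ and is one-sheeted. So $h^n$ is a $C^1$ diffeomorphism, and by Lemma 9(i) it is uniformly close to $h$.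

**Step 5: from $C^1$ to $C^\infty$.** All required inequalities concern the $1$-jet of the map, and they hold strictly for $\delta$ small. Fix such a $\delta$. They persist for a $C^\infty$ diffeomorphism $H$ sufficiently $C^1$-close to $h^n$. This proves Proposition 6, and with it Theorem A. $\blacksquare$

## Smooth paths, $C^1$ fields, and components of the space of Anosov fields

For Theorem B we use two further standard facts. The set $\mathcal A^1(M)$ is open in the $C^1$ topology. *Structural stability* (Anosov; Katok–Hasselblatt, *Introduction to the Modern Theory of Dynamical Systems*, Thm 18.2.3): $C^1$ fields that are $C^1$-close to a $C^1$ Anosov field $X$ are orbit equivalent to $X$ through a homeomorphism $C^0$-close to $\mathrm{id}$.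

**Proof of Theorem B(1).** The aim is to replace the path by a smooth polygon. Let $(Y_t)$ be the path of Theorem A. Some $C^1$ $\varrho$-neighbourhood of its compact image consists of Anosov fields. Take a partition $0=t_0<\dots<t_N=1$ with $\|Y_{t_{k+1}}-Y_{t_k}\|_{C^1}<\varrho/3$ and smooth fields $Z_k$ that are $\varrho/3$-close to $Y_{t_k}$, with $Z_0=Y_0$ and $Z_N=Y_1$, which are smooth. Both $Z_k$ and $Z_{k+1}$ lie in the $\varrho$-ball around $Y_{t_k}$, hence so does the segment $[Z_k,Z_{k+1}]$. Reparametrize the polygon to be constant to infinite order at the vertices. It is then smooth in $(t,p)$ and consists of smooth Anosov fields.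

**Proof of Theorem B(2).** The aim is to reduce to smooth fields. Let $X_0,X_1$ be $C^1$ Anosov fields and $h$ an orbit equivalence. Choose smooth $X_i'$ so $C^1$-close to $X_i$ that $[X_i,X_i']\subset\mathcal A^1(M)$ and there are orbit equivalences $g_i$ from $X_i$ to $X_i'$ close to $\mathrm{id}$. Then $g_1hg_0^{-1}$ is an orbit equivalence from $X_0'$ to $X_1'$ close to $h$. Theorem A gives a smooth $\tilde h$ close to it and a path from $\tilde h_*X_0'$ to $X_1'$. Add the segments $\tilde h_*[X_0,X_0']$ and $[X_1',X_1]$; the first is a $C^1$-continuous path in $\mathcal A^1(M)$ since $\tilde h$ is smooth.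

**Proof of Theorem B(3).** *Only if.* Along a path in $\mathcal A^1(M)$, structural stability and compactness give a finite chain of orbit equivalences, each as $C^0$-close to $\mathrm{id}$ as desired. Homeomorphisms of $M$ sufficiently close to $\mathrm{id}$ are isotopic to $\mathrm{id}$, by local contractibility of $\mathrm{Homeo}(M)$ (Černavskiĭ; Edwards–Kirby, Ann. of Math. 93 (1971)). The composition is an orbit equivalence isotopic to $\mathrm{id}$.

*If.* Let $h$ be an orbit equivalence from $X_0$ to $X_1$ isotopic to $\mathrm{id}$. By (2) there is a smooth $\tilde h$ close to $h$ with $\tilde h_*X_0$ and $X_1$ joined in $\mathcal A^1(M)$. Since $\tilde hh^{-1}$ is close to $\mathrm{id}$, $\tilde h$ is topologically isotopic to $h$, hence to $\mathrm{id}$. In dimension $3$ the inclusion $\mathrm{Diff}(M)\to\mathrm{Homeo}(M)$ is a weak homotopy equivalence (Cerf; Hatcher, Ann. of Math. 117 (1983)). So there is a smooth isotopy $k_t$ from $\mathrm{id}$ to $\tilde h$, and $(k_t)_*X_0$ is a $C^1$-continuous path of Anosov fields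 from $X_0$ to $\tilde h_*X_0$.

*The quotient by $\mathrm{Diff}(M)$.* Assign to the class of $X$ its orbit equivalence class. This is well defined by "only if" and because a diffeomorphism is an orbit equivalence from $X$ to its push-forward. It is injective by (2): if $X_0,X_1$ are orbit equivalent, then $\tilde h_*X_0$ and $X_1$ lie in one component for some diffeomorphism $\tilde h$. It is surjective by definition.

*The case of $\mathcal A^\infty(M)$.* Every orbit equivalence class contains smooth fields, by structural stability. A $C^\infty$-continuous path is $C^1$-continuous, so "only if" applies. By the proof of (1), a $C^1$-continuous path in $\mathcal A^1(M)$ with smooth endpoints can be replaced by a smooth path in $\mathcal A^\infty(M)$ with the same endpoints, so "if" and the injectivity of the quotient map carry over. $\blacksquare$
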